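\title{Bounded geodesic rays that are not decreasing limits of $C^{1,1}$ rays}

\begin{abstract}
On every compact connected K\"ahler manifold $(X,\omega)$ we construct a bounded weak geodesic ray $\{u_t\}$ emanating from $0$ that is not the limit, in the $L^1$ chordal distance, of a decreasing sequence of rays of class $C^{1,1}$ or $C^{1,\bar 1}$. More precisely, every bounded ray $\{v_t\}$ above $\{u_t\}$ whose complex Hessian is bounded from above at a single positive time is nonnegative, and hence at least as far from $\{u_t\}$ as the zero ray. The ray $\{u_t\}$ is built from the logarithmic potential of an atomless measure on a polar Cantor set. On Riemann surfaces we show that a one-sided Hessian bound at one time forces the Legendre transform of a ray to have a positive Lelong number, which gives a necessary condition for approximation from above that applies to all bounded rays.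
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection*{Geodesic rays and the chordal distance}
Let $(X,\omega)$ be a compact connected K\"ahler manifold of complex dimension $n$. A function $u:X\to[-\infty,\infty)$, not identically $-\infty$, is \emph{$\omega$-plurisubharmonic} ($\omega$-psh) if $g+u$ is plurisubharmonic (psh) on every coordinate open set on which $\omega=i\partial\bar\partial g$ with $g$ smooth. Then $\omega_u:=\omega+i\partial\bar\partial u$ is a positive current. We write $\operatorname{PSH}(X,\omega)$ for the set of these functions and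
\[\mathcal H_\omega=\{u\in C^\infty(X):\ \omega_u>0\}\]
for the space of K\"ahler potentials. The $L^1$ Finsler structure on $\mathcal H_\omega$ is
\[\|\xi\|_u=\int_X|\xi|\,\omega_u^n,\qquad u\in\mathcal H_\omega,\quad \xi\in C^\infty(X)\simeq T_u\mathcal H_\omega ,\]
and $d_1(u,u')$ is the infimum of the lengths $\int_0^1\|\dot\gamma_s\|_{\gamma_s}\,ds$ of smooth curves $\gamma$ in $\mathcal H_\omega$ from $u$ to $u'$. The metric $d_1$ extends to the completion $\mathcal E^1$ of $\mathcal H_\omega$, which contains all bounded $\omega$-psh functions.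

For $T>0$ let $S_T=\{s\in\mathbb C: 0<\operatorname{Re}s<T\}$, write $t=\operatorname{Re}s$, and let $\mathrm{pr}:X\times S_T\to X$ be the projection. Let $u_0,u_T$ be bounded $\omega$-psh functions. A \emph{candidate} for the pair $(u_0,u_T)$ is a $\mathrm{pr}^*\omega$-psh function $V$ on $X\times S_T$ that depends only on $(x,t)$, written $V_t(x)$, such that
\[\limsup_{t\to0}V_t(x)\le u_0(x),\qquad \limsup_{t\to T}V_t(x)\le u_T(x)\qquad\text{for every }x\in X .\]
The \emph{bounded weak geodesic segment} joining $u_0$ and $u_T$ is the curve $[0,T]\ni t\mapsto u_t$, where $u_t=U_t$ for $0<t<T$ and $U$ is the supremum of all candidates. A \emph{bounded weak geodesic ray emanating from $0$} is a curve $[0,\infty)\ni t\mapsto u_t\in\operatorname{PSH}(X,\omega)\cap L^\infty$ with $u_0=0$ whose restriction to every $[0,T]$ is the segment joining $0$ and $u_T$. The set of these rays is denoted by $\mathcal R$. For two rays the function $t\mapsto d_1(u_t,v_t)$ is convex, so the \emph{$L^1$ chordal distance}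
\[d_1^c(\{u_t\},\{v_t\})=\lim_{t\to\infty}\frac{d_1(u_t,v_t)}{t}\]
exists. We often write $u$ for $\{u_t\}$. The chordal distance is the linear rate at which two rays move apart. The simplest rays are $u_t=ct$ with $c\in\mathbb R$, and $d_1^c(\{ct\},\{c't\})=|c-c'|\int_X\omega^n$ by (E1) and (E2) below.

\subsection*{The question}
A function is of class $C^{1,1}$ if its full real Hessian is bounded, and of class $C^{1,\bar1}$ if its complex Hessian is bounded, that is, $i\partial\bar\partial u\in L^\infty$; the second condition is weaker. The following question is posed in \cite{Dar26}.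

\medskip
\noindent\textbf{Question.} \emph{Let $\{u_t\}\in\mathcal R$. Is there a sequence $\{u_t^k\}\in\mathcal R$ with $u_t^k\ge u_t^{k+1}$ and $u^k_t\in C^{1,1}(X)$ for all $k$ and all $t\ge0$, such that $d_1^c(\{u_t\},\{u_t^k\})\to0$?}
\medskip

There are reasons to expect the answer yes. Each single function $u_t$ is a $d_1$-limit of smooth potentials, by the definition of $\mathcal E^1$, and the question asks for the analogous statement for rays. Regular rays are also not limited to $u_t=ct$: in Section~\ref{sec:model} we write down a ray of class $C^{1,1}$ that develops a logarithmic pole as $t\to\infty$. Finally, approximation of this kind is known under an additional assumption. A finite energy ray is a ray in $\mathcal E^1$ with $u_0=0$ whose restrictions to the intervals $[0,T]$ are finite energy weak geodesic segments, and its K-energy slope is $\lim_{t\to\infty}\mathcal K(u_t)/t$, where $\mathcal K$ is the Mabuchi K-energy extended to $\mathcal E^1$. Darvas and Lu proved that every finite energy ray with finite K-energy slope can be decreasingly approximated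 by $C^{1,\bar1}$ rays. The question asks for such an approximation of every ray in $\mathcal R$, with no assumption on the slope and with control of the full Hessian.

\subsection*{Results}
The answer is no on every $(X,\omega)$, and it stays no if regularity at all times is weakened to a one-sided bound $i\partial\bar\partial v_{t_0}\le\Lambda\omega$, in the sense of currents, at a single time. On the compact manifold $X$, every function of class $C^{1,1}$ or $C^{1,\bar1}$ satisfies such a bound.

\begin{theorem}\label{thm:A}
Let $(X,\omega)$ be a compact connected K\"ahler manifold. There is a ray $\{u_t\}\in\mathcal R$ with $-t\le u_t\le0$ and $\delta_0:=d_1^c(\{u_t\},0)>0$ that has the following property. If $\{v_t\}\in\mathcal R$ satisfies $v_t\ge u_t$ for all $t$, and $i\partial\bar\partial v_{t_0}\le\Lambda\omega$ for some $t_0>0$ and $\Lambda>0$, then $v_t\ge0$ for all $t\ge0$ and $d_1^c(\{u_t\},\{v_t\})\ge\delta_0$.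
\end{theorem}

The constant $\delta_0$ is optimal, since $v\equiv0$ satisfies the hypotheses.

\begin{corollary}\label{cor:no}
For the ray of Theorem~\ref{thm:A} there is no decreasing sequence $\{u_t^k\}\in\mathcal R$ with $u_t^k\in C^{1,1}$, or only $u^k_t\in C^{1,\bar1}$, for all $t$ and $d_1^c(\{u_t\},\{u_t^k\})\to0$.
\end{corollary}

In dimension one the obstruction can be stated for all rays. The \emph{Legendre transform} of a ray $v$ is the family $\hat v_\tau=\inf_{t>0}(v_t-t\tau)$, $\tau\in\mathbb R$. For $n=1$, the \emph{Lelong number} of $\psi\in\operatorname{PSH}(X,\omega)$ at a point $x_0$, with a coordinate $z$ centered at $x_0$, is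
\begin{equation}\label{eq:lelong}
\nu(\psi,x_0)=\liminf_{z\to0}\frac{\psi(z)}{\log|z|}=\frac1\pi\,\omega_\psi(\{x_0\}).
\end{equation}
Thus $\log|z|$ has Lelong number $1$ at $0$, and $\psi\le\psi'$ implies $\nu(\psi,x_0)\ge\nu(\psi',x_0)$.

\begin{theorem}\label{thm:B}
Let $n=1$. Let $\{v_t\}\in\mathcal R$ be not of the form $v_t=ct$, and suppose that $i\partial\bar\partial v_{t_0}\le\Lambda\omega$ for some $t_0>0$ and $\Lambda>0$. Put $m=\inf_Xv_1$ and $M=\lim_{t\to\infty}\sup_Xv_t/t$. Then there are $x_0\in X$ and $\varepsilon>0$ such that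
\[\nu(\hat v_\tau,x_0)\ge\varepsilon(\tau-m)\qquad\text{for all }m<\tau<M .\]
Consequently, if $\{u_t\}\in\mathcal R$ is a $d_1^c$-limit of rays $v^k\ge u$ in $\mathcal R$, each with such a bound at some time $t_k>0$, then $\hat u_\tau$ has a positive Lelong number at some point for every $\tau\in(\inf_Xu_1,\lim_{t\to\infty}\sup_Xu_t/t)$.
\end{theorem}

Sections~\ref{sec:prelim} and~\ref{sec:legendre} collect the tools. Section~\ref{sec:model} works out a ray with one logarithmic pole, on which the mechanism of both theorems can be seen by hand. The ray $u$ is built in Sections~\ref{sec:cantor} and~\ref{sec:ray}; Theorem~\ref{thm:A} and Corollary~\ref{cor:no} are proved in Section~\ref{sec:proofA}, and Theorem~\ref{thm:B} in Section~\ref{sec:proofB}.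

\section{Facts from pluripotential theory}\label{sec:prelim}

We write $\lambda$ for Lebesgue measure on $\mathbb C^n$, $\operatorname{avg}_Af=\lambda(A)^{-1}\int_Af\,d\lambda$, and $w^*$ for the upper semicontinuous (usc) regularization of $w$. On $\mathbb C$ one has $i\partial\bar\partial w=\frac12\Delta w\,d\lambda$. We put $H=\{s\in\mathbb C:\operatorname{Re}s>0\}$ and use the convention $0\cdot(-\infty)=0$.

\subsection*{Plurisubharmonic functions}
\begin{enumerate}
\item[(P1)] If a family of psh functions is locally uniformly bounded above, then the usc regularization of its supremum is psh. The value of a psh function at a point is the limit of its averages over small balls centered there; hence, if two $\omega$-psh functions satisfy $w\le w'$ almost everywhere, then $w\le w'$ everywhere.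
\item[(P2)] \emph{Gluing.} Let $G\subset\Omega$ be open, $w$ psh on $\Omega$ and $w'$ psh on $G$, with $\limsup_{G\ni y\to\zeta}w'(y)\le w(\zeta)$ for all $\zeta\in\partial G\cap\Omega$. Then the function equal to $\max(w,w')$ on $G$ and to $w$ on $\Omega\setminus G$ is psh.
\item[(P3)] \emph{Kiselev's minimum principle.} If $V$ is $\mathrm{pr}^*\omega$-psh on $X\times H$ and depends only on $(x,\operatorname{Re}s)$, then $\inf_{t>0}V_t$ is $\omega$-psh or identically $-\infty$.
\end{enumerate}
The local statements (P1) and (P2) carry over to $\omega$-psh and $\mathrm{pr}^*\omega$-psh functions by adding a local potential.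

\subsection*{The Monge--Amp\`ere operator}
For a locally bounded psh function $w$ on an open subset of $\mathbb C^n$, Bedford--Taylor theory defines the positive measure $\operatorname{MA}(w)=(i\partial\bar\partial w)^n$. For bounded $\omega$-psh $w$ one has $\omega_w^n=\operatorname{MA}(g+w)$ wherever $\omega=i\partial\bar\partial g$.
\begin{enumerate}
\item[(M1)] On an open set, $\operatorname{MA}(w)$ depends only on the restriction of $w$. If $w_j\to w$ locally uniformly, then $\operatorname{MA}(w_j)\to\operatorname{MA}(w)$ weakly. The measure $\operatorname{MA}(w)$ puts no mass on pluripolar sets, that is, on subsets of the $-\infty$ locus of a psh function. For $L\in\mathbb R$ one has $\mathbf 1_{\{w>-L\}}\operatorname{MA}(\max(w,-L))=\mathbf 1_{\{w>-L\}}\operatorname{MA}(w)$. Finally $\operatorname{MA}(w+w')\ge\operatorname{MA}(w)$, and $\operatorname{MA}(cw+c')=c^n\operatorname{MA}(w)$ for constants $c\geq0$ and $c'$.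
\item[(M2)] \emph{Conservation of mass.} If bounded psh functions $w,w'$ on an open set $W$ agree off a compact set $K\subset W$, then $\operatorname{MA}(w)(W)=\operatorname{MA}(w')(W)$. Indeed, $\operatorname{MA}(w)-\operatorname{MA}(w')=i\partial\bar\partial\big((w-w')\Theta\big)$ with $\Theta=\sum_{j=0}^{n-1}(i\partial\bar\partial w)^j\wedge(i\partial\bar\partial w')^{n-1-j}$; this vanishes off $K$, and it integrates to $0$ against a test function equal to $1$ near $K$.
\item[(M3)] \emph{Domination.} Let $G\subset\mathbb C^n$ be bounded and open, $h$ bounded psh on $G$ with $\operatorname{MA}(h)=0$, and $w$ psh on $G$ with $\limsup_{G\ni z\to\zeta}(w-h)(z)\le0$ for all $\zeta\in\partial G$. Then $w\le h$ on $G$.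
\item[(M4)] \emph{Balayage.} If $w$ is bounded psh on a neighborhood $\Omega$ of a closed ball $\overline D$, there is a bounded psh function $\tilde w\ge w$ on $\Omega$ with $\tilde w=w$ off $D$ and $\operatorname{MA}(\tilde w)=0$ on $D$. By the maximum principle $\tilde w\le\sup_{\partial D}w$ on $D$.
\item[(M5)] \emph{Demailly's inequality.} For bounded psh $w,w'$,
\[\operatorname{MA}(\max(w,w'))\ge\mathbf 1_{\{w\ge w'\}}\operatorname{MA}(w)+\mathbf 1_{\{w<w'\}}\operatorname{MA}(w').\]
\item[(M6)] \emph{Total mass.} If $w$ is locally bounded psh on $\mathbb C^n$ and $w-\log^+|z|$ is bounded, then $\operatorname{MA}(w)(\mathbb C^n)=\pi^n$. To see that two such functions $w,w'$ have the same mass, fix $\theta>1$ and a ball $B'$. For $A$ large, $\max(w,\theta w'-A)$ equals $w$ on $B'$, and it equals $\theta w'-A$ near infinity. By (M2), $\operatorname{MA}(w)(B')\le\theta^n\operatorname{MA}(w')(\mathbb C^n)$; now let $B'$ grow, let $\theta\to1$ and exchange $w$ and $w'$. The value comes from $w=\frac12\log(1+|z|^2)$, for which $\operatorname{MA}(w)=n!\,(1+|z|^2)^{-n-1}d\lambda$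 has integral $\pi^n$.
\end{enumerate}

\subsection*{Energy and distance}
For bounded $\omega$-psh $w$ the Monge--Amp\`ere energy is
\[E(w)=\frac1{n+1}\sum_{j=0}^n\int_Xw\,\omega_w^j\wedge\omega^{n-j}.\]
\begin{enumerate}
\item[(E1)] $E(0)=0$; $E(w)\le E(w')$ if $w\le w'$; and $E(w+c)=E(w)+c\int_X\omega^n$ for constants $c$.
\item[(E2)] $|E(w)-E(w')|\le d_1(w,w')$, with equality if $w\le w'$; and $d_1$-convergence implies $L^1$-convergence \cite{Dar15,Dar17}.
\item[(E3)] For $u,v\in\mathcal R$ the convex function $t\mapsto d_1(u_t,v_t)$ vanishes at $0$, so $d_1(u_t,v_t)/t$ is nondecreasing and $d_1(u_t,v_t)\le t\,d_1^c(u,v)$ for all $t$.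
\end{enumerate}

\subsection*{Cutting off a singularity}
Twice we have to extend a locally given singular function to an $\omega$-psh function on $X$ that vanishes away from the singularity. The positivity of $\omega$ allows this if the function is small on the transition region.

\begin{lemma}\label{lem:cutoff}
Let $N_0\Subset N$ be open subsets of $X$. There is $\delta>0$ with the following property. If $\psi$ is $\omega$-psh on $N$, $\psi<\delta/2$ on $N$ and $\psi>-\delta/2$ on $N\setminus N_0$, then there is $\chi\in\operatorname{PSH}(X,\omega)$ with $\chi\le0$, $\chi=\psi-\delta/2$ near $\overline N_0$, $\chi\ge-\delta$ off $N_0$ and $\chi=0$ off $N$. If $\psi$ is continuous with values in $[-\infty,\infty)$, so is $\chi$.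
\end{lemma}

\begin{proof}
Choose an open set $N_1$ with $N_0\Subset N_1\Subset N$ and a smooth $\zeta:X\to[-1,0]$, equal to $-1$ on $N_1$, with compact support in $N$. Choose $\delta>0$ with $\omega+\delta\, i\partial\bar\partial\zeta\ge0$. The open sets $N_1$, $N\setminus\overline N_0$ and $X\setminus\operatorname{supp}\zeta$ cover $X$. On them define $\chi$ as
\[\psi-\delta/2,\qquad \max(\psi-\delta/2,\ \delta\zeta),\qquad 0,\]
respectively. Each piece is $\omega$-psh and nonpositive. The first and third sets are disjoint. On $N_1\setminus\overline N_0$ we have $\psi-\delta/2>-\delta=\delta\zeta$, so the first two definitions agree; on $(N\setminus\overline N_0)\setminus\operatorname{supp}\zeta$ we have $\delta\zeta=0>\psi-\delta/2$, so the last two agree. The remaining properties can be read off from the three formulas.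
\end{proof}

\section{Rays and their Legendre transforms}\label{sec:legendre}

Let $V$ be $\mathrm{pr}^*\omega$-psh and depend only on $(x,t)$. For fixed $x$ the form $\mathrm{pr}^*\omega$ vanishes on the slice $\{x\}\times\mathbb C$, so $s\mapsto V(x,s)$ is subharmonic or $\equiv-\infty$; since it depends only on $t$, it is a finite convex function of $t$ or $\equiv-\infty$.

\begin{lemma}\label{lem:segment}
Let $w$ be bounded $\omega$-psh and $T>0$. Every candidate $V$ for the pair $(0,w)$ on $X\times S_T$ satisfies $V_t\le\frac tTw$. The supremum $U$ of all candidates is itself a candidate, and $\frac tT\inf_Xw\le U_t\le\frac tTw$.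
\end{lemma}

\begin{proof}
A convex function on $(0,T)$ with upper limits at most $0$ and $w(x)$ at the end points lies below the chord $\frac tTw(x)$. Hence $U_t\le\frac tTw$. The function $\frac tT\inf_Xw$ is pluriharmonic in $(x,s)$ and is a candidate, which gives the lower bound. The function $(x,t)\mapsto\frac tTw(x)$ is usc, being the product of a nonnegative continuous function and a bounded usc function, so $U^*\le\frac tTw$ as well. By (P1), $U^*$ is $\mathrm{pr}^*\omega$-psh, and the last inequality gives the boundary conditions. So $U^*$ is a candidate and $U=U^*$.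
\end{proof}

For $w=cT$ the two bounds coincide, so $\{ct\}\in\mathcal R$. Since $ct$ is pluriharmonic in $s$, adding it preserves candidates, so $\{v_t+ct\}\in\mathcal R$ whenever $\{v_t\}\in\mathcal R$.

For a function $V$ on $X\times(0,\infty)$ put $\hat V_\tau=\inf_{t>0}(V_t-t\tau)$. If $t\mapsto V_t(x)$ is finite and convex, and $\tau$ is the slope of a supporting line at $t$, then $\hat V_\tau(x)=V_t(x)-t\tau$. Therefore
\begin{equation}\label{eq:inversion}
V_t(x)=\sup_{\tau\in\mathbb R}\big(\hat V_\tau(x)+t\tau\big),
\end{equation}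
and the same formula holds trivially if $V_t(x)=-\infty$ for all $t$. The transform replaces a function on $X\times H$ by a family of functions on $X$. Part (iii) of the next lemma is the trace that the geodesic property leaves on this family: $\hat v_\tau$ is the largest nonpositive $\omega$-psh function among those that are at least as singular as $\hat v_\tau$.

\begin{lemma}\label{lem:ray}
Let $v\in\mathcal R$ and $m=\inf_Xv_1$.
\begin{enumerate}
\item[(i)] $v$ is $\mathrm{pr}^*\omega$-psh on $X\times H$, the function $t\mapsto v_t(x)$ is convex on $[0,\infty)$, $v_t\to0$ uniformly as $t\to0$, $\inf_Xv_t=mt$, and $v_t(x)/t$ is nondecreasing in $t$. The limit $M=\lim_{t\to\infty}\sup_Xv_t/t$ exists in $[m,\infty]$, and $M>m$ unless $v_t=mt$ for all $t$.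
\item[(ii)] $\hat v_\tau\le0$ is $\omega$-psh or $\equiv-\infty$, and it is $\omega$-psh if $\tau<M$. Moreover $\hat v_m=0$, and
\begin{equation}\label{eq:concave}
\hat v_{m+\sigma}\ge\frac\sigma{\sigma'}\,\hat v_{m+\sigma'}\qquad\text{for }0<\sigma\le\sigma' .
\end{equation}
\item[(iii)] If $\chi\in\operatorname{PSH}(X,\omega)$, $\chi\le0$ and $\chi\le\hat v_\tau+C$ for some constant $C$, then $\chi\le\hat v_\tau$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) By Lemma~\ref{lem:segment}, $v$ is $\mathrm{pr}^*\omega$-psh on each $X\times S_T$, and $\frac tT\inf_Xv_T\le v_t\le\frac tTv_T$ for $0\le t\le T$. These bounds give the uniform convergence at $t=0$, hence convexity on the closed half-line; taking infima over $X$ gives $\inf_Xv_t=\frac tT\inf_Xv_T$; and the upper bound says that $v_t(x)/t$ is nondecreasing. So $\sup_Xv_t/t$ is nondecreasing too. If $M=m$, then $m\le v_t/t\le M=m$.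

(ii) Apply (P3) to $v_t-t\tau$. Since $v_t-t\tau\to0$ as $t\to0$, we have $\hat v_\tau\le0$, and $\hat v_m=0$ because $v_t-mt\ge0$. If $\tau<M$, there are $x$ and $T$ with $v_T(x)>T\tau$. Then $v_t(x)-t\tau\ge0$ for $t\ge T$, and $v_t(x)-t\tau\ge(m-\tau)t$ is bounded below for $t\le T$, so $\hat v_\tau(x)>-\infty$. Inequality \eqref{eq:concave}, an instance of the concavity of $\tau\mapsto\hat v_\tau$, follows from
\[v_t-t(m+\sigma)=\frac\sigma{\sigma'}\big(v_t-t(m+\sigma')\big)+\Big(1-\frac\sigma{\sigma'}\Big)(v_t-tm)\ge\frac\sigma{\sigma'}\,\hat v_{m+\sigma'} .\]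

(iii) For $T>0$ consider $\chi+t\tau-Ct/T$ on $X\times S_T$. It is $\mathrm{pr}^*\omega$-psh. As $t\to0$ it tends to $\chi\le0$, and as $t\to T$ it tends to $\chi-C+T\tau\le\hat v_\tau+T\tau\le v_T$. So it is a candidate for $(0,v_T)$, and $\chi+t\tau-Ct/T\le v_t$ for $0<t<T$. Let $T\to\infty$ with $t$ fixed to get $\chi\le v_t-t\tau$, and take the infimum over $t$.
\end{proof}

Both theorems are proved by looking at $\tau$ just above the smallest slope $m$. For $v\in\mathcal R$ and $\sigma\ge0$ we write
\[\Psi_\sigma=\hat v_{m+\sigma},\qquad\Omega_\sigma=\{\Psi_\sigma<0\},\]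
and call the open set $\Omega_\sigma$ the \emph{hole} at level $\sigma$. The hole at level $0$ is empty. The next lemma is the only place where the Hessian bound enters: it shows that the holes open at a definite rate.

\begin{lemma}\label{lem:hessian}
Let $v\in\mathcal R$ with $i\partial\bar\partial v_{t_0}\le\Lambda\omega$ for some $t_0>0$, $\Lambda>0$, and put $f=v_{t_0}-mt_0$. Then $f\ge0$ is continuous, $f(x_0)=0$ for some $x_0\in X$, and
\begin{equation}\label{eq:Psif}
\Psi_\sigma\le f-t_0\sigma\qquad\text{for all }\sigma\ge0 .
\end{equation}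
If $z$ is a holomorphic coordinate system on an open set $B'\ni x_0$ and $\Lambda\omega\le\frac K2\,i\partial\bar\partial|z|^2$ on $B'$, then $\operatorname{avg}_{B_r(x_0)}f\le\frac K2r^2$ for every coordinate ball $B_r(x_0)\Subset B'$.
\end{lemma}

\begin{proof}
We have $-\omega\le i\partial\bar\partial f\le\Lambda\omega$. Taking traces in a chart, the Euclidean Laplacian of $f$ is a locally bounded function. So $f$ is locally the sum of a harmonic function and the Newtonian potential of a bounded density, almost everywhere, and this sum is continuous. By the averaging property in (P1), $f$ equals it everywhere. Since $\inf_Xf=0$ by Lemma~\ref{lem:ray}(i), $f$ vanishes at some $x_0$. Taking $t=t_0$ in the infimum that defines $\Psi_\sigma$ gives \eqref{eq:Psif}. The continuous function $\frac K2|z-x_0|^2-f$ has $i\partial\bar\partial\ge0$ on $B'$, so it is psh, and it vanishes at $x_0$. The sub-mean value inequality gives $0\le\frac K2r^2-\operatorname{avg}_{B_r(x_0)}f$.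
\end{proof}

\section{A ray with one logarithmic pole}\label{sec:model}

Let $n=1$, and suppose that $\omega=i\partial\bar\partial g=d\lambda$ with $g=\frac12|z|^2$ in a coordinate disc $\{|z|<R\}$. Fix $0<a<R^2$ and define
\begin{equation}\label{eq:model}
v_t=\begin{cases}\frac12\big(e^{2t/a}-1\big)|z|^2-t&\text{on I: }|z|\le\sqrt a\,e^{-t/a},\\[2pt]
a\log\big(|z|/\sqrt a\big)+\frac12\big(a-|z|^2\big)&\text{on II: }\sqrt a\,e^{-t/a}\le|z|\le\sqrt a,\\[2pt]
0&\text{on III: the rest of }X.\end{cases}
\end{equation}
As $t\to\infty$, $v_t$ decreases to a function with the pole $a\log|z|$.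

\begin{proposition}\label{prop:model}
The curve \eqref{eq:model} belongs to $\mathcal R$, each $v_t$ is of class $C^{1,1}$, and $m=-1$, $M=0$. For $0<\sigma\le1$ and $b=a\sigma$,
\[\Psi_\sigma=b\log\big(|z|/\sqrt b\big)+\tfrac12\big(b-|z|^2\big)\ \text{ on }\{|z|<\sqrt b\},\qquad\Psi_\sigma=0\ \text{ elsewhere.}\]
\end{proposition}

\begin{proof}
On the three regions of $\{|z|<R\}\times H$ the function $g+v$ equals
\[\tfrac12|ze^{s/a}|^2-\operatorname{Re}s,\qquad a\log|z|+\tfrac a2-\tfrac a2\log a,\qquad\tfrac12|z|^2 ,\]
and each expression is psh in $(z,s)$. Put $r=|z|$. On the interface $r=\sqrt a\,e^{-t/a}$ the first two expressions both equal $\frac a2-t$, their $r$-derivatives $e^{2t/a}r$ and $a/r$ both equal $\sqrt a\,e^{t/a}$, and their $t$-derivatives $e^{2t/a}r^2/a-1$ and $0$ agree. On $r=\sqrt a$ the last two both equal $\frac a2$, with $r$-derivative $\sqrt a$. So $g+v$ is $C^1$ and piecewise smooth up to the interfaces; its gradient is locally Lipschitz and its distributional second derivatives are the piecewise ones. Hence $v$ is $\mathrm{pr}^*\omega$-psh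 and $v_t\in C^{1,1}$. Also $v_0=0$ and $-1\le\partial_tv\le0$. Since $v_t$ is nondecreasing in $r$, its minimum is $v_t(0)=-t$ and its maximum is $0$, so $m=-1$ and $M=0$.

Fix $T$. The function $v$ is a candidate for $(0,v_T)$; let $V$ be any candidate. By Lemma~\ref{lem:segment}, $V_t-v_t\le\frac tTv_T-v_t$; the right side is bounded, tends to $0$ uniformly as $t\to0$ and as $t\to T$, and vanishes on III. So $V\le v$ on III. Region I is the union of the holomorphic curves $s\mapsto(we^{-s/a},s)$ with $|w|\le\sqrt a$. Along such a curve $g+v=\frac12|w|^2-\operatorname{Re}s$ is harmonic, so $V-v=(g+V)-(g+v)$ is subharmonic on $S_T$ or $\equiv-\infty$. It is bounded above with upper limit $\le0$ on $\partial S_T$, hence $\le0$ by the Phragm\'en--Lindel\"of principle. For fixed $s$, region II is an annulus on which $g+v$ is harmonic in $z$, and $V\le v$ on both boundary circles; the maximum principle gives $V\le v$ on II. Thus $v\in\mathcal R$.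

Finally, $t\mapsto v_t(z)+(1-\sigma)t$ is convex, with derivative $|z|^2e^{2t/a}/a-\sigma$ on I. If $|z|^2\ge b$ the derivative is nonnegative from $t=0$ on, and the infimum is $0$. If $0<|z|^2<b$ it vanishes when $|z|^2e^{2t/a}=b\le a$, and the value there is $\frac12(b-|z|^2)-\sigma\frac a2\log(b/|z|^2)$, which is the stated formula. At $z=0$ both sides are $-\infty$.
\end{proof}

Here $\nu(\hat v_\tau,0)=a(\tau-m)$, the linear growth of Theorem~\ref{thm:B}. The hole $\Omega_\sigma$ is the disc of area $\pi a\sigma$, and its area can be estimated in two independent ways.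

\emph{From above, by the strength of the pole.} The measure $\omega+i\partial\bar\partial\Psi_\sigma$ equals $\omega$ off the hole, vanishes on the hole away from the pole, and has an atom of mass $\pi a\sigma$ at the pole. Total mass is conserved, so the area removed in the hole is the mass concentrated at the singularity.

\emph{From below, by the Hessian bound.} At time $t_0$ the best bound is $\Lambda=e^{2t_0/a}-1$, and $f=v_{t_0}+t_0=\frac\Lambda2|z|^2$ near $0$. By \eqref{eq:Psif} the hole contains $\{f<t_0\sigma\}$, for small $\sigma$ a disc of area $2\pi t_0\sigma/\Lambda$.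

Comparing the two gives $a\ge2t_0/\Lambda$: a Hessian bound at one time forces a pole of definite strength at the point where $v_{t_0}$ is smallest. This suggests how to defeat approximation. Split the pole into $2^k$ poles of strength $a2^{-k}$. The total mass stays $\pi a$, so the energy still decreases linearly in $t$, but near each pole the hole has area only $\pi a2^{-k}\sigma$. Splitting at all scales leads to a measure without atoms whose potential is still $-\infty$ on its support. A ray $v$ above the resulting ray $u$ has $\hat v_\tau\ge\hat u_\tau$, so its singularities are milder still, and its holes are too small to be compatible with any Hessian bound. The only way out is that the argument has no room to start, which happens when $m\ge0$. In dimension $n$ both estimates scale like $\sigma^n$, and a product of Cantor sets plays the role of the support.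

\section{A polar Cantor set}\label{sec:cantor}

\subsection*{The potential}
Let $\ell_k=e^{-4^k}$, so $\ell_{k+1}=\ell_k^4<\ell_k/2$. Start from $[0,\ell_0]$ and replace each interval of level $k$, of length $\ell_k$, by its two end intervals of length $\ell_{k+1}$. Let $\mathcal C\subset[0,\ell_0]$ be the resulting Cantor set, $\mu$ the probability measure on $\mathcal C$ that gives mass $2^{-k}$ to each interval of level $k$, and
\[p(z)=\int\log|z-w|\,d\mu(w),\qquad z\in\mathbb C .\]
The lengths shrink so fast that $p=-\infty$ on $\mathcal C$ although $\mu$ has no atoms. Indeed, let $z\in\mathcal C$ lie in the interval $I$ of level $k$. All distances in $\mathcal C$ are at most $\ell_0<1$, so the integrand is negative and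
\[-p(z)\ge\mu(I)\log(1/\ell_k)=2^{-k}4^k=2^k\qquad\text{for every }k .\]
Off $\mathcal C$ the subharmonic function $p$ is finite and harmonic, and at points of $\mathcal C$ upper semicontinuity means continuity with values in $[-\infty,\infty)$. On $\mathbb C^n$ set
\[Z=\mathcal C^n,\qquad q(z)=\max_{1\le j\le n}p(z_j).\]
Then $q$ is psh and continuous with values in $[-\infty,\infty)$, and $\{q=-\infty\}=Z$; in particular $Z$ is compact and pluripolar. Since $p\le\log^+|z|+C$ on $\mathbb C$ and $p-\log|z|\to0$ at infinity, $q-\log|z|$ is bounded near infinity in $\mathbb C^n$.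

\subsection*{The pieces of level $k$}
Fix $k$ and let $I_1,\dots,I_{2^k}$ be the intervals of level $k$. Let $D_i\supset I_i$ be open discs centered at the midpoints, with radii slightly larger than $\ell_k/2$, such that the closed discs $\overline D_i$ are disjoint and contained in the open unit disc. Let $p_i$ be the logarithmic potential of the probability measure $2^k\mu|_{I_i}$. On $D_i$ we have $p=2^{-k}p_i+h_i$, where $h_i$, the potential of the rest of $\mu$, is harmonic near $\overline D_i$ and so bounded on $D_i$. Hence $\{p_i=-\infty\}=\mathcal C\cap I_i$, and $p_i$ is continuous like $p$. For $\alpha=(\alpha_1,\dots,\alpha_n)\in\{1,\dots,2^k\}^n$ put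
\[W_\alpha=D_{\alpha_1}\times\dots\times D_{\alpha_n},\qquad q_\alpha(z)=\max_jp_{\alpha_j}(z_j).\]
The closed polydiscs $\overline W_\alpha$ are disjoint and the $W_\alpha$ cover $Z$. The function $q_\alpha$ is psh and continuous on $\mathbb C^n$, $\{q_\alpha=-\infty\}=Z\cap W_\alpha$ is compact, $q_\alpha-\log|z|$ is bounded near infinity, and
\begin{equation}\label{eq:split}
q\ge2^{-k}q_\alpha-C_k\quad\text{on }W_\alpha
\end{equation}
for a constant $C_k$. This inequality expresses the splitting of the pole: on each piece of level $k$ the singularity of $q$ is at most $2^{-k}$ times a singularity of unit strength. The maximum, rather than the sum, of the $p(z_j)$ is used because it is finite off $Z$ and, like $\log|z|$ off the origin, carries no Monge--Amp\`ere mass there.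

\begin{lemma}\label{lem:MAzero}
$\operatorname{MA}(q)=0$ on $\mathbb C^n\setminus Z$, and $\operatorname{MA}(q_\alpha)=0$ on $\mathbb C^n\setminus(Z\cap W_\alpha)$. For every $L>0$ the measure $\operatorname{MA}(\max(q,-L))$ is carried by $\{q\le-L\}$ and has mass $\pi^n$; the same holds for $q_\alpha$, and $\{q_\alpha\le-L\}\subset W_\alpha$ for $L$ large.
\end{lemma}

\begin{proof}
Let $z^0\notin Z$ and let $J\ne\emptyset$ be the set of $j$ with $z_j^0\notin\mathcal C$. Near $z^0$ the functions $p(z_j)$, $j\in J$, are bounded, while $p(z_j)\to-\infty$ as $z\to z^0$ for $j\notin J$. So $q=\max_{j\in J}p(z_j)$ near $z^0$, and $p(z_j)=\operatorname{Re}f_j(z_j)$ with $f_j$ holomorphic for $j\in J$. The convex functions $G_\epsilon(x)=\epsilon\log\sum_{j\in J}e^{x_j/\epsilon}$ on $\mathbb R^J$ converge uniformly to $\max_{j\in J}x_j$ as $\epsilon\to0$. For $q^\epsilon=G_\epsilon((\operatorname{Re}f_j)_{j\in J})$ the chain rule gives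
\[\frac{\partial^2q^\epsilon}{\partial z_j\partial\bar z_l}=\frac14\,\frac{\partial^2G_\epsilon}{\partial x_j\partial x_l}\,f_j'\,\overline{f_l'}\qquad(j,l\in J),\]
and all other entries vanish. So $q^\epsilon$ is psh, and the rank of its complex Hessian is at most the rank of $D^2G_\epsilon$. Since $G_\epsilon(x+c\mathbf 1)=G_\epsilon(x)+c$, the vector $\mathbf 1=(1,\dots,1)$ lies in the kernel of $D^2G_\epsilon$, so this rank is at most $|J|-1<n$. Thus $\operatorname{MA}(q^\epsilon)=0$, and $\operatorname{MA}(q)=0$ near $z^0$ by (M1). The proof used only that each $p(z_j)$ is continuous and harmonic where it is finite, which holds for the $p_{\alpha_j}(z_j)$ too.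

On the open set $\{q>-L\}$ we have $\max(q,-L)=q$, so the measure vanishes there, and its total mass is $\pi^n$ by (M6); the same argument applies to $q_\alpha$. The sets $\{q_\alpha\le-L\}$ are compact and decrease to $Z\cap W_\alpha$, so they lie in the open set $W_\alpha$ for large $L$.
\end{proof}

We need an upper bound for the mass that a function less singular than $bq_\alpha$ can concentrate at its deep levels. In dimension one this is the monotonicity of Lelong numbers; in general the function is compared with a slightly more singular multiple $b'q_\alpha$, which it dominates near $Z$ and which, after adding a constant, dominates it near $\partial W_\alpha$.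

\begin{lemma}\label{lem:mass}
Let $\eta$ be psh and bounded above on $W_\alpha$, with $\eta\ge bq_\alpha-C$ on $W_\alpha$ for constants $b>0$ and $C$. Then for every $b'>b$ and all sufficiently large $L$,
\[\operatorname{MA}(\max(\eta,-L))\big(\{\eta\le-L\}\big)\le(b'\pi)^n .\]
\end{lemma}

\begin{proof}
Let $K'\subset W_\alpha$ be a compact neighborhood of $Z\cap W_\alpha$. On $W_\alpha\setminus K'$ the function $q_\alpha$ is bounded below, so there is $A$ with $b'q_\alpha+A>\eta$ there. The bounded psh function $h_L=\max(b'q_\alpha+A,\eta,-L)$ agrees with $\max(b'q_\alpha+A,-L)$ off $K'$. By (M2), (M1) and Lemma~\ref{lem:MAzero},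
\[\operatorname{MA}(h_L)(W_\alpha)=(b')^n\operatorname{MA}\big(\max(q_\alpha,-(L+A)/b')\big)(W_\alpha)=(b'\pi)^n\]
for $L$ large. On the open set $O=W_\alpha\cap\{q_\alpha<-(A+C)/(b'-b)\}$ we have $b'q_\alpha+A\le bq_\alpha-C\le\eta$, so $h_L=\max(\eta,-L)$ on $O$. If $\eta\le-L$ then $bq_\alpha\le C-L$, so $\{\eta\le-L\}\subset O$ for $L$ large. The left side of the claim is then at most $\operatorname{MA}(h_L)(O)\le(b'\pi)^n$.
\end{proof}

\section{Construction of the ray}\label{sec:ray}

\subsection*{The potential $\varphi$}
Choose a chart of $X$ whose image contains $\{|z|\le2\sqrt n\}$, and identify this ball with a subset of $X$. Let $B=\{|z|<\sqrt n\}$. It contains the open unit polydisc, hence $Z$ and all $\overline W_\alpha$ of all levels. Write $\omega=i\partial\bar\partial g$ near $\overline B$ with $g$ smooth. Let $C_1$ be the supremum of $|q|$ on the shell $\sqrt n\le|z|\le2\sqrt n$; it is finite, and $q\le C_1$ on $\{|z|\le 2\sqrt n\}$ by the maximum principle. Let $\epsilon_0$ be the number $\delta$ of Lemma~\ref{lem:cutoff} for $N_0=B$ and $N=\{|z|<2\sqrt n\}$,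 and fix $a>0$ with $aC_1<\epsilon_0/2$. The lemma, applied to $\psi=aq$, gives $\varphi\in\operatorname{PSH}(X,\omega)$, continuous with values in $[-\infty,0]$, such that
\[\varphi=aq-\epsilon_0/2\ \text{ near }\overline B,\qquad\varphi\ge-\epsilon_0\ \text{ off }B,\qquad\varphi=0\ \text{ off }N,\qquad\{\varphi=-\infty\}=Z .\]

\subsection*{The ray $u$}
The truncations $\varphi_t=\max(\varphi,-t)$ form a continuous $\mathrm{pr}^*\omega$-psh function on $X\times H$, as the maximum of $\varphi(x)$ and $-\operatorname{Re}s$. They have the asymptotic behavior that we want, but nothing makes them a geodesic. We therefore take the largest function with the same behavior. Let $\mathcal F$ be the set of $\mathrm{pr}^*\omega$-psh functions $V$ on $X\times H$, depending only on $(x,t)$, with $\limsup_{t\to0}V_t\le0$ pointwise and $\sup_{X\times H}(V_t-\varphi_t)<\infty$. Then $\varphi_t\in\mathcal F$. Set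
\[u=\sup\mathcal F\ \text{ on }X\times H,\qquad u_0=0 .\]
The difficulty is that each $V\in\mathcal F$ comes with its own constant, so the supremum could lose the singularity and reduce to $0$. A uniform constant is needed. The Legendre transform reduces this to a statement on $X$, which holds because $q$ has no Monge--Amp\`ere mass off $Z$.

\begin{lemma}\label{lem:uniform}
There is $C_0\ge0$ such that for all $\beta\in[0,1]$ and all $\chi\in\operatorname{PSH}(X,\omega)$ with $\chi\le0$: if $\chi\le\beta\varphi+C$ for some constant $C$, then $\chi\le\beta\varphi+C_0$.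
\end{lemma}

\begin{proof}
Put $C_0=\epsilon_0+aC_1+2\sup_{\overline B}|g|$. If $\beta=0$, then $\chi\le0\le C_0$; off $B$, $\chi\le0\le\beta\varphi+\epsilon_0$. So let $\beta>0$ and work on $B$. Put $b=\beta a$, fix $0<b'<b$, and let $h=b'q+C'$ with $C'=\sup_{\overline B}g+aC_1$. By hypothesis $g+\chi\le bq+C''$ on $B$ for some $C''$. Choose $L$ with $(b-b')L\ge C''-C'$. Then $g+\chi\le bq+C''\le h$ on $B\cap\{q\le-L\}$. On the open set $G=B\cap\{q>-L\}$ the function $h$ is bounded with $\operatorname{MA}(h)=0$ by Lemma~\ref{lem:MAzero}, and it is continuous on $\overline G$. A point $\zeta\in\partial G$ either lies in $B$ with $q(\zeta)=-L$, and then the upper limit of $g+\chi$ at $\zeta$ is at most $bq(\zeta)+C''\le h(\zeta)$; or it lies on $\partial B$, and then the upper limit is at most $\sup_{\overline B}g\le h(\zeta)$ because $b'q(\zeta)\ge-aC_1$. By (M3), $g+\chi\le h$ on $G$, hence on $B$. Letting $b'\to b$ gives $g+\chi\le bq+C'$ on $B\setminus Z$, and on $Z$ both sides are $-\infty$. Since $bq=\beta\varphi+\beta\epsilon_0/2$ on $B$, we get $\chi\le\beta\varphi+C_0$.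
\end{proof}

\begin{lemma}\label{lem:family}
Every $V\in\mathcal F$ satisfies $V_t\le\min(0,\varphi_t+C_0)$.
\end{lemma}

\begin{proof}
For fixed $x$, the function $t\mapsto V_t(x)$ is $\equiv-\infty$, or convex and bounded above on $(0,\infty)$ and hence nonincreasing; with $\limsup_{t\to0}V_t(x)\le0$ this gives $V\le0$. By (P3), $\hat V_\tau$ is $\omega$-psh or $\equiv-\infty$, and letting $t\to0$ gives $\hat V_\tau\le0$. For $\tau=-1+\beta$ with $\beta\in[0,1]$, the function $\varphi_t-t\tau$ equals $-\beta t$ for $t\le-\varphi$ and $\varphi+(1-\beta)t$ for $t\ge-\varphi$, so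
\begin{equation}\label{eq:phihat}
\inf_{t>0}\big(\varphi_t-t(-1+\beta)\big)=\beta\varphi .
\end{equation}
Hence $\hat V_\tau\le\beta\varphi+C_V$ with $C_V=\sup(V_t-\varphi_t)$, and Lemma~\ref{lem:uniform} improves this to $\hat V_\tau\le\beta\varphi+C_0$. Now bound each term in \eqref{eq:inversion}. For $\tau>0$, $\hat V_\tau\le\inf_t(-t\tau)=-\infty$. For $\tau<-1$, $\hat V_\tau+t\tau\le-t\le\varphi_t$. For $\tau=-1+\beta\in[-1,0]$, $\hat V_\tau+t\tau\le\beta\varphi+(1-\beta)(-t)+C_0\le\varphi_t+C_0$.
\end{proof}

\begin{proposition}\label{prop:u}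
The curve $\{u_t\}$ belongs to $\mathcal R$ and satisfies $-t\le\varphi_t\le u_t\le\min(0,\varphi_t+C_0)$. Moreover
\[\delta_0=d_1^c(u,0)=\lim_{t\to\infty}\frac{-E(u_t)}t\ge\frac{(a\pi)^n}{n+1}>0 .\]
\end{proposition}

\begin{proof}
The bounds follow from $\varphi_t\in\mathcal F$ and Lemma~\ref{lem:family}. The upper bound is continuous on $X\times H$, so it also holds for $u^*$. By (P1), $u^*\in\mathcal F$, so $u=u^*$ is $\mathrm{pr}^*\omega$-psh and each $u_t$ is a bounded $\omega$-psh function.

Fix $T>0$ and let $w$ be the segment joining $0$ and $u_T$. The function $u$ is a candidate, since $u\le0$ and $t\mapsto u_t(x)$ is finite and convex, hence continuous at $T$. So $u\le w$ on $X\times S_T$. For the converse we extend $w$ by $u$. By Lemma~\ref{lem:segment}, $w$ is $\mathrm{pr}^*\omega$-psh and $w_t\le\frac tTu_T\le0$, and the right side is usc in $(x,t)$; so the upper limit of $w_t(x)$ as $(x,t)\to(x_1,T)$, $t<T$, is at most $u_T(x_1)$. By (P2), the function $\mathcal W$ equal to $w=\max(u,w)$ for $t<T$ and to $u$ for $t\ge T$ is $\mathrm{pr}^*\omega$-psh on $X\times H$.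 It is nonpositive, and $\mathcal W_t-\varphi_t$ is at most $T$ for $t<T$ and at most $C_0$ for $t\ge T$. So $\mathcal W\in\mathcal F$, whence $w\le u$ on $X\times S_T$. This proves $u\in\mathcal R$.

Since $u_t\le0$ and $u_t\le\varphi_t+C_0$, (E1) and (E2) give $d_1(u_t,0)=-E(u_t)\ge-E(\varphi_t)-C_0\int_X\omega^n$. All terms in $-E(\varphi_t)$ are nonnegative; keeping the one with $j=n$,
\[-E(\varphi_t)\ge\frac1{n+1}\int_X(-\varphi_t)\,\omega_{\varphi_t}^n\ge\frac t{n+1}\,\omega_{\varphi_t}^n\big(\{\varphi\le-t\}\big).\]
Put $L=(t-\epsilon_0/2)/a$. On $B$ we have $\varphi_t=a\max(q,-L)-\epsilon_0/2$, so (M1) gives $\omega_{\varphi_t}^n=\operatorname{MA}(g+\varphi_t)\ge a^n\operatorname{MA}(\max(q,-L))$. For $t$ large the compact set $\{q\le-L\}\subset\mathbb C^n$ lies in $B$ and equals $\{\varphi\le-t\}$, so by Lemma~\ref{lem:MAzero} it has $\omega_{\varphi_t}^n$-mass at least $(a\pi)^n$.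
\end{proof}

The last computation is where $\varphi=-\infty$ on $Z$ is used: a fixed amount of mass follows the level $-t$ down as $t\to\infty$. For a bounded $\varphi$ the bound $\varphi\le u_t\le0$ would give $\delta_0=0$.

\section{The volume of the holes: proof of Theorem~\ref{thm:A}}\label{sec:proofA}

Let $u$ be the ray of Proposition~\ref{prop:u}, and let $v\in\mathcal R$ satisfy $v\ge u$ and $i\partial\bar\partial v_{t_0}\le\Lambda\omega$. Since $\inf_Xv_t=mt$, the claim $v_t\ge0$ means $m\ge0$. \emph{Suppose $m<0$.} We have $\Psi_{|m|}=\hat v_0=\inf_tv_t\ge\inf_t\varphi_t=\varphi$, so \eqref{eq:concave} gives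
\begin{equation}\label{eq:sandwich}
0\ge\Psi_\sigma\ge b\varphi,\qquad b:=\sigma/|m|\in(0,1],\qquad0<\sigma\le|m| .
\end{equation}
Thus $\Psi_\sigma$ is $\omega$-psh and locally bounded off $Z$. We follow the two estimates of Section~\ref{sec:model}. There the hole was explicit. Here Steps 1 and 2 derive its two relevant properties from the maximality in Lemma~\ref{lem:ray}(iii): it shrinks to $Z$, and the Monge--Amp\`ere measure vanishes on it away from $Z$.

\subsection*{Step 1: the holes shrink to $Z$}
\emph{For every open $N\supset Z$ we have $\Omega_\sigma\subset N$ for all small $\sigma>0$.}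

Inequality \eqref{eq:sandwich} shows only that $\Psi_\sigma$ is small away from $Z$; to show that it is zero we produce a competitor that vanishes there. Choose an open set $N_0$ with $Z\subset N_0\Subset N$, let $\delta$ be as in Lemma~\ref{lem:cutoff}, and let $C_N=\sup_{X\setminus N_0}(-\varphi)<\infty$. Let $\sigma$ be so small that $bC_N<\delta/2$. The function $\psi=b\varphi\le0$ is $\omega$-psh because $b\in(0,1]$, and $\psi>-\delta/2$ off $N_0$. Let $\chi\le0$ be given by the lemma. On $N_0$, $\chi=b\varphi-\delta/2\le\Psi_\sigma$ by \eqref{eq:sandwich}; off $N_0$, $\chi\le0\le b\varphi+bC_N\le\Psi_\sigma+bC_N$. By Lemma~\ref{lem:ray}(iii), $\chi\le\Psi_\sigma$, so $\Psi_\sigma=0$ off $N$.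

\subsection*{Step 2: no mass in the hole off $Z$}
\emph{$(\omega+i\partial\bar\partial\Psi_\sigma)^n=0$ on $\Omega_\sigma\setminus Z$.}

Let $x\in\Omega_\sigma\setminus Z$ and $\delta=-\Psi_\sigma(x)/2>0$. By upper semicontinuity there is a coordinate ball $D$ around $x$ with $\overline D\cap Z=\emptyset$, $\Psi_\sigma\le-\delta$ on $\overline D$, and $\omega=i\partial\bar\partial g_D$ near $\overline D$ with $\sup_{\overline D}g_D-\inf_{\overline D}g_D<\delta$. Let $\tilde w$ be the balayage (M4) of $w=g_D+\Psi_\sigma$, and let $\tilde\Psi=\tilde w-g_D$ on $D$ and $\tilde\Psi=\Psi_\sigma$ off $D$. Then $\tilde\Psi$ is $\omega$-psh and $\tilde\Psi\ge\Psi_\sigma$. On $D$, $\tilde\Psi\le\sup_{\partial D}g_D-\delta-g_D<0$, and so $\tilde\Psi\le\Psi_\sigma+C$ with $C=\sup_{\overline D}|\Psi_\sigma|<\infty$. By Lemma~\ref{lem:ray}(iii), $\tilde\Psi=\Psi_\sigma$, so $\operatorname{MA}(w)=\operatorname{MA}(\tilde w)=0$ on $D$.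

\subsection*{Step 3: upper bound}
\emph{For each level $k$ there is $\sigma_k>0$ such that for all $\alpha$ and $0<\sigma\le\sigma_k$}
\begin{equation}\label{eq:upper}
\omega^n(\Omega_\sigma\cap W_\alpha)\le\Big(\frac{a\pi\sigma}{|m|\,2^k}\Big)^n .
\end{equation}

The total mass on $X$ does not see the splitting, so the mass balance has to be done on each $W_\alpha$ separately; Step 1 makes this possible. Choose open sets $W'_\alpha$ with $Z\cap W_\alpha\subset W'_\alpha\Subset W_\alpha$. By Step 1 there is $\sigma_k$ with $\Omega_\sigma\subset\bigcup_\alpha W'_\alpha$ for $\sigma\le\sigma_k$; as the $W_\alpha$ are disjoint, $\Omega_\sigma\cap W_\alpha\subset W'_\alpha$. Let $\eta=g+\Psi_\sigma$ and $\eta_L=\max(\eta,-L)$ with $L>\sup_B|g|$. Then $\eta_L=g$ on $W_\alpha\setminus W_\alpha'$, and (M2) gives $\operatorname{MA}(\eta_L)(W_\alpha)=\omega^n(W_\alpha)$. Split $W_\alpha$ into three Borel sets.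
\begin{itemize}
\item On $W_\alpha\setminus\Omega_\sigma$ we have $\eta_L=g$. Since $\eta_L\le g$ on $W_\alpha$, (M5) gives $\omega^n=\operatorname{MA}(\max(\eta_L,g))\ge\mathbf 1_{\{\eta_L\ge g\}}\operatorname{MA}(\eta_L)$. So this set has $\operatorname{MA}(\eta_L)$-mass at most $\omega^n(W_\alpha\setminus\Omega_\sigma)$.
\item The set $W_\alpha\cap\Omega_\sigma\cap\{\eta>-L\}$ has no mass. On the open set $W_\alpha\setminus Z$, where $\eta$ is locally bounded, (M1) allows us to replace $\operatorname{MA}(\eta_L)$ by $\operatorname{MA}(\eta)$ on $\{\eta>-L\}$, and $\operatorname{MA}(\eta)=0$ on $\Omega_\sigma\setminus Z$ by Step 2. The pluripolar set $Z$ is not charged by $\operatorname{MA}(\eta_L)$.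
\item The rest is $W_\alpha\cap\{\eta\le-L\}$.
\end{itemize}
Subtracting $\omega^n(W_\alpha\setminus\Omega_\sigma)$ from both sides of the mass identity,
\[\omega^n(\Omega_\sigma\cap W_\alpha)\le\operatorname{MA}(\eta_L)\big(W_\alpha\cap\{\eta\le-L\}\big).\]
By \eqref{eq:sandwich} and \eqref{eq:split}, $\eta\ge g+b(aq-\epsilon_0/2)\ge ab2^{-k}q_\alpha-C$ on $W_\alpha$ for some $C$, and $\eta\le g$ is bounded above. By Lemma~\ref{lem:mass}, for each $b'>ab2^{-k}$ the right side is at most $(b'\pi)^n$ when $L$ is large. The left side depends on neither $L$ nor $b'$; letting $b'\downarrow ab2^{-k}$ gives \eqref{eq:upper}.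

\subsection*{Step 4: lower bound}
Let $f$ and $x_0$ be as in Lemma~\ref{lem:hessian}. By \eqref{eq:Psif}, $\{f<t_0\sigma\}\subset\Omega_\sigma$. In particular $x_0\in\Omega_\sigma$ for all $\sigma>0$, so by Step 1 it lies in every neighborhood of the closed set $Z$, and $x_0\in Z$. Choose $K,c_1>0$ with $\Lambda\omega\le\frac K2i\partial\bar\partial|z|^2$ and $\omega^n\ge c_1\lambda$ on $B$. Let $r^2=t_0\sigma/K$. For $B_r(x_0)\Subset B$, Lemma~\ref{lem:hessian} and Chebyshev's inequality give
\[\lambda\big(B_r(x_0)\cap\{f\ge Kr^2\}\big)\le\frac1{Kr^2}\int_{B_r(x_0)}f\,d\lambda\le\frac12\lambda(B_r(x_0)).\]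
So $\Omega_\sigma\supset\{f<Kr^2\}$ contains at least half of $B_r(x_0)$, whose volume is $\pi^nr^{2n}/n!$. If $x_0\in W_\alpha$, then for all $\sigma$ so small that $B_r(x_0)\Subset W_\alpha$,
\begin{equation}\label{eq:lower}
\omega^n(\Omega_\sigma\cap W_\alpha)\ge c_0\sigma^n,\qquad c_0=\frac{c_1}{2\,n!}\Big(\frac{\pi t_0}K\Big)^n .
\end{equation}
The constant $c_0$ does not depend on $k$, $\alpha$ or $\sigma$.

\subsection*{Conclusion}
Choose $k$ with $(a\pi/|m|)^n2^{-kn}<c_0$, then $\alpha$ with $x_0\in W_\alpha$, then $\sigma\le\sigma_k$ so small that \eqref{eq:lower} holds. Then \eqref{eq:upper} contradicts \eqref{eq:lower}. Hence $m\ge0$ and $v_t\ge0$ for all $t$. By (E1), $E(v_t)\ge0$, and by (E2)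
\[d_1(u_t,v_t)\ge E(v_t)-E(u_t)\ge-E(u_t)=d_1(u_t,0).\]
Dividing by $t$ and letting $t\to\infty$ gives $d_1^c(u,v)\ge\delta_0$, and $\delta_0>0$ by Proposition~\ref{prop:u}. This proves Theorem~\ref{thm:A}.\qed

\begin{proof}[Proof of Corollary~\ref{cor:no}]
Suppose $\{u^k_t\}$ is such a sequence. Monotonicity in $k$ places it above $u$: by (E3), $d_1(u_t,u_t^k)\le t\,d_1^c(u,u^k)\to0$, so $u_t^k\to u_t$ in $L^1$ by (E2). Since $u_t^k$ decreases in $k$, its pointwise limit equals $u_t$ almost everywhere, so $u_t^k\ge u_t$ almost everywhere, and everywhere by (P1). Each $u_1^k$ has bounded complex Hessian, so Theorem~\ref{thm:A} gives $d_1^c(u,u^k)\ge\delta_0>0$ for all $k$, a contradiction.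
\end{proof}

\begin{remark}
The hypothesis $v\ge u$ is used only to obtain \eqref{eq:sandwich}, which locates the holes and bounds the singularity of $\Psi_\sigma$; the theorem makes no statement about rays that do not lie above $u$. The Hessian bound is used only in Step 4, and without it $v=u$ violates the conclusion. The absence of atoms of $\mu$ enters through the factor $2^{-k}$ in \eqref{eq:split}; for a single pole, Proposition~\ref{prop:model} gives a ray with $m<0$ that is itself of class $C^{1,1}$.
\end{remark}

\section{Lelong numbers on Riemann surfaces: proof of Theorem~\ref{thm:B}}\label{sec:proofB}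

Let $n=1$ and let $v$ be as in the first part of the theorem. Replacing $v_t$ by $v_t-mt$ shifts $\tau$, $m$ and $M$ by $m$ and does not change $i\partial\bar\partial v_{t_0}$, so we assume $m=0$. Then $M>0$, and $\Psi_\sigma=\hat v_\sigma$ is $\omega$-psh for $0<\sigma<M$, by Lemma~\ref{lem:ray}. Put
\[\omega_\sigma=\omega+i\partial\bar\partial\Psi_\sigma,\qquad\gamma_\sigma=\mathbf 1_{\{\Psi_\sigma=-\infty\}}\,\omega_\sigma .\]
These are positive measures, $\omega_\sigma(X)=\omega(X)$, and we call $\gamma_\sigma$ the \emph{polar part}. By \eqref{eq:lelong} we must find an atom of $\gamma_\sigma$. There is now no function $\varphi$ that tells us where the singularities lie or how strong they are. The plan is to show that $\gamma_\sigma/\sigma$ increases with $\sigma$ (Step 1), that the hole has area $O(\sigma)$ (Step 2), and that $\gamma_\sigma$ has mass at least a multiple of $\sigma$ within distance $O(\sqrt\sigma)$ of $x_0$ (Step 3). As $\sigma\to0$, monotonicity turns these masses into an atom of $\gamma_{\sigma'}$ for every fixed $\sigma'$.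

\subsection*{Step 1: monotonicity of the polar part}
\emph{$\gamma_\sigma\le\frac\sigma{\sigma'}\gamma_{\sigma'}$ for $0<\sigma<\sigma'<M$.}

Work on an open set where $\omega=i\partial\bar\partial g$. The functions $\chi_1=g+\Psi_\sigma$ and $\chi_2=g+\frac\sigma{\sigma'}\Psi_{\sigma'}$ are subharmonic, and $\chi_1\ge\chi_2$ by \eqref{eq:concave}. So $Y:=\{\chi_1=-\infty\}\subset\{\chi_2=-\infty\}$. Fix $\theta>1$ and, for $A>0$, let $w_A=\max(\chi_1-A,\theta\chi_2)$. On the open set $\{\chi_2<-A/(\theta-1)\}\supset Y$ we have $\theta\chi_2\le\chi_2-A\le\chi_1-A$, so $w_A=\chi_1-A$ there. Hence $i\partial\bar\partial w_A\ge\mathbf 1_Y\,i\partial\bar\partial\chi_1=\gamma_\sigma$. As $A\to\infty$, $w_A$ decreases to $\theta\chi_2$, in particular in $L^1_{\mathrm{loc}}$, so $\theta\,i\partial\bar\partial\chi_2\ge\gamma_\sigma$. Let $\theta\to1$ and restrict to $Y$. Since $i\partial\bar\partial\chi_2=(1-\frac\sigma{\sigma'})\omega+\frac\sigma{\sigma'}\omega_{\sigma'}$, the polar set $Y$ has $\omega(Y)=0$, and $Y\subset\{\Psi_{\sigma'}=-\infty\}$, we get $\gamma_\sigma\le\frac\sigma{\sigma'}\mathbf 1_Y\omega_{\sigma'}\le\frac\sigma{\sigma'}\gamma_{\sigma'}$.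

\subsection*{Step 2: mass balance}
The balayage argument of Section~\ref{sec:proofA} needs $\Psi_\sigma$ to be bounded on small discs, which is no longer known. We use a theorem on envelopes instead. For $\psi\in\operatorname{PSH}(X,\omega)$ and $C>0$ let $P(\psi+C,0)$ be the largest $\omega$-psh function below $\min(\psi+C,0)$, and let $P[\psi]$ be the usc regularization of $\lim_{C\to\infty}P(\psi+C,0)$. In dimension one the non-pluripolar Monge--Amp\`ere measure of $\psi$ is $\mathbf 1_{\{\psi>-\infty\}}\omega_\psi$. By \cite[Theorem 3.8]{DDL18}, if this measure has positive mass and $\psi=P[\psi]$, then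
\begin{equation}\label{eq:DDL}
\mathbf 1_{\{\psi>-\infty\}}\,\omega_\psi\le\mathbf 1_{\{\psi=0\}}\,\omega .
\end{equation}
For $\psi=\Psi_\sigma$, Lemma~\ref{lem:ray}(iii) gives $P(\Psi_\sigma+C,0)=\Psi_\sigma$ for all $C>0$, so $P[\Psi_\sigma]=\Psi_\sigma$. By Step 1, for $\sigma<\sigma'<M$ the non-pluripolar mass is $\omega(X)-\gamma_\sigma(X)\ge(1-\frac\sigma{\sigma'})\omega(X)>0$. So \eqref{eq:DDL} applies, and $\vartheta_\sigma:=\omega-\mathbf 1_{\{\Psi_\sigma>-\infty\}}\omega_\sigma$ satisfies
\[i\partial\bar\partial(-\Psi_\sigma)=\vartheta_\sigma-\gamma_\sigma,\qquad\vartheta_\sigma\ge\mathbf 1_{\Omega_\sigma}\omega,\qquad\vartheta_\sigma(X)=\gamma_\sigma(X).\]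
Fix $\sigma_*\in(0,M)$ and put $C_2=\omega(X)/\sigma_*$. By Step 1,
\begin{equation}\label{eq:balance}
\omega(\Omega_\sigma)\le\vartheta_\sigma(X)=\gamma_\sigma(X)\le C_2\sigma\qquad\text{for }0<\sigma\le\sigma_* .
\end{equation}

\subsection*{Step 3: polar mass near $x_0$}
Let $f=v_{t_0}$ and $x_0$ be as in Lemma~\ref{lem:hessian}. Take a coordinate $z$ centered at $x_0$ and defined near $\{|z|\le1\}$, write $D_r$ for the disc of radius $r$ around $0$, and choose $K,c_1>0$ with $\Lambda\omega\le\frac K2i\partial\bar\partial|z|^2$ and $\omega\ge c_1\lambda$ on $D_1$. Put $\rho=\sqrt{t_0/K}$.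

\medskip
\noindent\emph{Claim: there are $R\ge2\rho$ and $\varepsilon'>0$ such that $\gamma_\sigma(D_{R\sqrt\sigma})>\frac{\varepsilon'}2\sigma$ whenever $\sigma\le\sigma_*$ and $R\sqrt\sigma<1$.}
\medskip

Rescale to the size of the hole in Section~\ref{sec:model}: for $R\ge2\rho$ and $\sigma$ as in the claim, put
\[F(y)=-\Psi_\sigma(\sqrt\sigma\,y)/\sigma\ge0,\qquad y\in D_R .\]
This function is integrable. Since $i\partial\bar\partial=\frac12\Delta\,d\lambda$ is invariant under dilations, $\Delta F=\tilde\vartheta-\tilde\gamma$ with the positive measures $\tilde\vartheta(A')=2\vartheta_\sigma(\sqrt\sigma A')/\sigma$ and $\tilde\gamma(A')=2\gamma_\sigma(\sqrt\sigma A')/\sigma$ on Borel sets $A'\subset D_R$. By \eqref{eq:balance},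
\[\tilde\vartheta(D_R)\le2C_2,\qquad\lambda(\{F>0\})\le\frac{\omega(\Omega_\sigma)}{c_1\sigma}\le C_3:=C_2/c_1 .\]
By \eqref{eq:Psif}, $F(y)\ge t_0-f(\sqrt\sigma y)/\sigma$, and $\operatorname{avg}_{D_{\rho\sqrt\sigma}}f\le\frac K2\rho^2\sigma=\frac12t_0\sigma$. Hence
\[A:=\operatorname{avg}_{D_\rho}F\ge t_0/2 .\]
So $F$ is a nonnegative function that is large near the center and vanishes off a set of bounded area. If $\tilde\gamma$ were zero, $F$ would be subharmonic with at most logarithmic growth of its means. Its averages could not decrease with the radius, while a function of logarithmic size on a set of bounded area has small averages over large discs. We make this quantitative, removing a small $\tilde\gamma$ by subtracting its potential.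

Suppose $\tilde\gamma(D_R)\le\varepsilon'$, and let
\[\Gamma(y)=\frac1{2\pi}\int_{D_R}\log\frac{2R}{|y-y'|}\,d\tilde\gamma(y')\ge0\quad\text{on }D_R,\qquad\Delta\Gamma=-\tilde\gamma .\]
The function $y'\mapsto\operatorname{avg}_{y\in D_r}\log|y-y'|$ is subharmonic and radial, so it is smallest at $y'=0$, where it equals $\log r-\frac12$. Therefore $\operatorname{avg}_{D_r}\Gamma\le\frac{\varepsilon'}{2\pi}(\log\frac{2R}\rho+\frac12)$ for $\rho\le r\le R$. Define $\varepsilon'=\varepsilon'(R)>0$ so that the right side equals $t_0/4$; then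
\[\operatorname{avg}_{D_r}\Gamma\le A/2\qquad(\rho\le r\le R).\]
The function $F-\Gamma$ has Laplacian $\tilde\vartheta\ge0$, so it agrees almost everywhere with a subharmonic function $Q$ on $D_R$. Let $\mathsf M(r)$ be the mean of $Q$ over the circle $|y|=r$. Jensen's formula gives, for $0<r_1<r_2<R$,
\[0\le\mathsf M(r_2)-\mathsf M(r_1)=\frac1{2\pi}\int_{r_1}^{r_2}\frac{\tilde\vartheta(D_r)}r\,dr\le C_4\log\frac{r_2}{r_1},\qquad C_4:=C_2/\pi .\]
Since $\operatorname{avg}_{D_r}Q=\int_0^1\mathsf M(r\varrho)\,2\varrho\,d\varrho$, area means obey the same two bounds. With $A/2\le\operatorname{avg}_{D_\rho}Q\le A$ we obtain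
\[\operatorname{avg}_{D_{R/2}}Q\ge A/2,\qquad\operatorname{avg}_{D_R}Q\le A+C_4\log(R/\rho).\]
As $F\ge0$, the negative part satisfies $Q^-\le\Gamma$ almost everywhere, so $\operatorname{avg}_{D_R}Q^+\le2A+C_4\log(R/\rho)$. The function $Q^+$ is subharmonic, and the disc of radius $R/2$ around a point $y\in D_{R/2}$ lies in $D_R$ and has a quarter of its area; so $Q^+\le4\operatorname{avg}_{D_R}Q^+$ on $D_{R/2}$. Moreover $Q^+=0$ almost everywhere on $\{F=0\}$, where $Q=-\Gamma$. Therefore
\[\frac A2\le\operatorname{avg}_{D_{R/2}}Q^+\le\frac{C_3}{\pi R^2/4}\cdot4\big(2A+C_4\log(R/\rho)\big).\]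
Dividing by $A\ge t_0/2$,
\[\frac12\le\frac{32\,C_3}{\pi R^2}\Big(1+\frac{C_4}{t_0}\log\frac R\rho\Big).\]
Fix $R\ge2\rho$, depending only on $C_3,C_4,t_0,\rho$, for which this fails. For this $R$ we must have $\tilde\gamma(D_R)>\varepsilon'(R)$, which is the claim.

\subsection*{Step 4: the atom}
Fix $\sigma'\in(0,M)$. By Step 1 and the claim, $\gamma_{\sigma'}(D_{R\sqrt\sigma})\ge\frac{\sigma'}\sigma\gamma_\sigma(D_{R\sqrt\sigma})\ge\frac{\varepsilon'}2\sigma'$ for all small $\sigma$. The discs decrease to $\{x_0\}$, so $\gamma_{\sigma'}(\{x_0\})\ge\frac{\varepsilon'}2\sigma'$, and \eqref{eq:lelong} gives $\nu(\Psi_{\sigma'},x_0)\ge\varepsilon\sigma'$ with $\varepsilon=\varepsilon'/2\pi$, independent of $\sigma'$. This proves the first part of the theorem.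

\subsection*{Limits from above}
Let $u$ and $v^k\ge u$ be as in the second part. Write $m_u,M_u$ and $m_k,M_k$ for the numbers $m,M$ of $u$ and $v^k$, and let $m_u<\tau<M_u$. By Lemma~\ref{lem:ray}(ii), $\hat u_\tau$ is $\omega$-psh. We look for $k$ such that the first part applies to $v^k$ at $\tau$. By (E3) and (E2), $v_1^k\to u_1$ in $L^1$. If $m_k\ge\tau$ for infinitely many $k$, then $u_1\ge\tau$ almost everywhere, hence everywhere by (P1), contradicting $m_u<\tau$. So $m_k<\tau$ for some $k$. Also $\tau<M_u\le M_k$ because $v^k\ge u$. In particular $m_k<M_k$, so $v^k$ is not of the form $ct$. By the first part $\hat v^k_\tau$ has a positive Lelong number at some point, and so does $\hat u_\tau\le\hat v^k_\tau$. This completes the proof of Theorem~\ref{thm:B}.\qed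

\begin{remark}
For $n=1$ the ray $u$ of Section~\ref{sec:ray} violates the necessary condition of Theorem~\ref{thm:B} at every level. On $Z$ we have $-t\le u_t\le-t+C_0$, so $m_u=-1$; where $\varphi=0$ we have $u_t=0$, so $M_u=0$. For $-1<\tau<0$, \eqref{eq:phihat} gives $\hat u_\tau\ge(1+\tau)\varphi$, and $\varphi$ has Lelong number $a\mu(\{x\})=0$ at $x\in Z$ and is finite elsewhere. So all Lelong numbers of $\hat u_\tau$ vanish.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Dar15} Darvas, \emph{Adv. Math.} (2015).

\bibitem{Dar17} Darvas, \emph{Amer. J. Math.} (2017).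

\bibitem{Dar26} Tam\'as Darvas, \emph{A decade of metric geometry in the space of K\"ahler metrics}, arXiv:2604.18981 (2026).

\bibitem{DDL18} Darvas, Di Nezza and Lu, \emph{Monotonicity of non-pluripolar products and complex Monge--Amp\`ere equations with prescribed singularity}, Anal. PDE (2018).

\end{thebibliography}
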